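
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}

\title{Sets of least positive harmonic measure\\ need not be $*$-connected}


\begin{abstract}
For simple random walk on $\mathbb Z^d$, $d\ge 3$, let $\mathcal M_n(\mathbb Z^d)$ be the least positive value taken by the harmonic measure from infinity at a point of an $n$-point set. It was conjectured that for $n\ge 3$ every set achieving this value is $*$-connected. We show that this fails in every dimension $d\ge3$, for $n=2d+1$: the minimum is achieved, and every set achieving it consists, up to a lattice isometry, of one fixed cluster of $2d$ points together with a single point at $\ell_\infty$-distance at least $2$ from that cluster. For large $d$ the minimizing set is unique up to isometry. The reason is visible in a reflection argument: a spare point that touches the cluster is partly wasted, because walks that meet it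 tend to meet the cluster as well.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $d\ge3$ and let $(X_k)_{k\ge0}$ be simple random walk on $\mathbb Z^d$, with law $P_x$ when started at $x$. For a finite nonempty set $A\subset\mathbb Z^d$ put $\tau_A=\inf\{k\ge0:X_k\in A\}$. The \emph{harmonic measure from infinity} of $A$ at $y\in A$ is
\[
\mathbb H_A(y)=\lim_{\|x\|\to\infty}P_x\bigl(X_{\tau_A}=y\mid\tau_A<\infty\bigr),
\]
the probability that a walk coming from far away, and known to hit $A$, touches $A$ first at $y$. It is small when $y$ is well hidden behind the other points of $A$, and it is zero when $y$ is sealed off. The quantity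
\[
\mathcal M_n(\mathbb Z^d)=\inf\{\mathbb H_A(y):A\subset\mathbb Z^d,\ |A|=n,\ y\in A,\ \mathbb H_A(y)>0\},\qquad n\ge2,
\]
asks how well $n-1$ points can hide a point without sealing it off. It is known that $e^{-C_2n}\le\mathcal M_n(\mathbb Z^d)\le e^{-c_2n}$ for all $n\ge2$, with constants $C_2,c_2>0$ depending on $d$; this will not be used below. A set $A$ \emph{achieves} $\mathcal M_n(\mathbb Z^d)$ if $|A|=n$ and $\mathbb H_A(y)=\mathcal M_n(\mathbb Z^d)$ for some $y\in A$.

What do the best hiding sets look like? Call $A$ \emph{$*$-connected} if it is connected in the graph on $\mathbb Z^d$ in which $x$ and $z$ are adjacent if and only if $\|x-z\|_\infty=1$. This is the natural notion of a shelter without gaps. The walk moves along lattice edges, so a barrier may be held together by diagonal contacts: the $2d$ neighbors of the origin seal it off, no two of them are adjacent in $\mathbb Z^d$, and they form a $*$-connected set. One would guess that a point detached from the rest is wasted. For $n=2$ the question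 is empty, since $\mathbb H_A\equiv\frac12$ by symmetry for every two-point set.

\begin{conjecture}[\cite{CKPZ}]
Let $d\ge3$. For every integer $n\ge3$, the sets achieving $\mathcal M_n(\mathbb Z^d)$ are $*$-connected.
\end{conjecture}

\subsection{The answer}
Let $e_1,\dots,e_d$ be the unit vectors and put
\[
N=2d,\qquad u=-e_1,\qquad B=\{0,e_1\}\cup\{\pm e_j:2\le j\le d\},\qquad A^*=B\cup\{-2e_1\}.
\]
So $B$ has $2d$ points: the origin and all its neighbors except $u$.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $n=2d+1$. Then $\mathcal M_n(\mathbb Z^d)$ is achieved, and every set achieving it is, up to a lattice isometry, of the form $B\cup\{z\}$ with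
\begin{equation}\label{eq:cone}
z_1\le-2,\qquad |z_j|\le -z_1-1\quad(2\le j\le d).
\end{equation}
In particular $z$ has $\ell_\infty$-distance at least $2$ from $B$, and no set achieving $\mathcal M_{2d+1}(\mathbb Z^d)$ is $*$-connected.
\end{theorem}

The last sentence follows from \eqref{eq:cone}, because all points of $B$ have first coordinate at least $0$. Thus the conjecture fails in every dimension $d\ge3$.

\begin{theorem}\label{thm:unique}
For all sufficiently large $d$, the set achieving $\mathcal M_{2d+1}(\mathbb Z^d)$ is unique up to isometry: it is $A^*$.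
\end{theorem}

\subsection{The idea: where to put the spare point}\label{ss:idea}
To hide the origin, it is natural to occupy $2d-1$ of its neighbors. This gives $B$, with the single open neighbor $u$; with $n=2d+1$ points there is exactly one spare point. Consider two candidates for it: $z=u+e_2$, which is adjacent to $e_2\in B$, and $z'=-2e_1$, which is detached from $B$. Each of them occupies one of the $2d$ neighbors of $u$. Which is better?

We compare them by hand. As recalled in Section~\ref{sec:prelim}, $\mathbb H_A(0)=\varepsilon_A(0)/\operatorname{cap}(A)$, where $\varepsilon_A(0)$ is the probability that the walk started at $0$ never returns to $A$, and $\operatorname{cap}(A)$ is the capacity. The walk from $0$ must leave through $u$, so $\varepsilon_A(0)=\frac1N P_u(\tau_A=\infty)$. Let $A=B\cup\{z\}$ and $A'=B\cup\{z'\}$. The hyperplane $L=\{x_1+x_2=-1\}$ contains $u$; the reflection in it exchanges $z$ and $z'$; and $B$ lies in the closed half-space $\{x_1+x_2\ge-1\}$ on the side of $z$ (Figure~\ref{fig:mirror}).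

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[gray!35] (-3,-2) grid (2,2);
\draw[dashed,thick] (-2.7,1.7)--(0.7,-1.7);
\node[right] at (0.7,-1.72) {$L$};
\filldraw (0,0) circle (2.4pt) node[above right] {$0$};
\filldraw (1,0) circle (2.4pt) node[above right] {$e_1$};
\filldraw (0,1) circle (2.4pt) node[above right] {$e_2$};
\filldraw (0,-1) circle (2.4pt) node[above right] {$-e_2$};
\draw[thick,fill=white] (-1,0) circle (2.4pt);
\node[below right] at (-1,0) {$u$};
\filldraw[fill=gray!60] (-1.09,0.91) rectangle (-0.91,1.09);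
\node[above] at (-1,1.08) {$z$};
\filldraw[fill=gray!60] (-2.09,-0.09) rectangle (-1.91,0.09);
\node[below] at (-2,-0.08) {$z'$};
\end{tikzpicture}
\caption{Section through the plane spanned by $e_1$ and $e_2$. The dots belong to $B$ and $u$ is the only open neighbor of $0$. The mirror $L=\{x_1+x_2=-1\}$ passes through $u$ and exchanges $z=u+e_2$, which touches $B$, with the detached point $z'=-2e_1$. The set $B$ lies on $L$ and on the side of $z$.}
\label{fig:mirror}
\end{figure}

Fold the walk from $u$ onto that half-space, and cut it into excursions away from $L$. By symmetry, given the folded walk, each excursion takes place on the one or the other side of $L$ according to an independent fair coin. Visits to $B\cap L$ kill the walk in both cases. For an excursion we have the following probabilities of hitting the set: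
\begin{center}
\begin{tabular}{l|c|c}
the folded excursion meets & hits $A$ & hits $A'$\\\hline
points of $B$, not $z$ & $1/2$ & $1/2$\\
$z$, no point of $B$ & $1/2$ & $1/2$\\
both $z$ and points of $B$ & $1/2$ & $1$
\end{tabular}
\end{center}
In the last line $A$ is hit only if the coin chooses the side of $B$ and $z$; but $A'$ is hit either way, at $B$ on one side and at $z'$ on the other. Hence $P_u(\tau_{A'}=\infty)<P_u(\tau_A=\infty)$, strictly because an excursion of the last kind occurs with positive probability on a walk that otherwise avoids $A$. For a walk that starts far away, on the side of $L$ opposite to $B$, the same comparison holds, with an initial piece that may hit $z'$ but cannot hit $A$; so $\operatorname{cap}(A')\ge\operatorname{cap}(A)$. Therefore $\mathbb H_{A'}(0)<\mathbb H_A(0)$: \emph{the detached point wins}, because near $B$ it would largely intercept walks that $B$ intercepts anyway.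

Section~\ref{sec:reflect} carries this out for all positions of $z$: whenever $z$ violates \eqref{eq:cone}, some reflection improves it.

\subsection{What remains}
Two things could still go wrong. The best position of $z$ might be at infinity, so that no minimum exists; and sets that leave two or more neighbors of the hidden point open might do better. For large $d$ neither is plausible. Distinct points then hardly see one another (the Green function at a neighbor is about $1/N$), so that $\operatorname{cap}(A)\approx N+1$. If $m$ neighbors of $0$ are open, the walk from $0$ escapes with probability about $m/N$, so $m=1$ wins against $m=2$ by a factor of about $2$. Among the sets with $m=1$, a spare point at $-2e_1$ blocks one of the $N$ ways out of $u$ and gains a factor of about $1-\frac1N$ over a spare point at infinity. In low dimensions these effects must be measured, and most of the paper does this. The main tool is a summed last-exit identity (Section~\ref{sec:sum}). Sections \ref{sec:five}, \ref{sec:four}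 and \ref{sec:three} treat $d\ge5$, $d=4$ and $d=3$. For $d\ge9$ no numerical constants enter from outside; for $3\le d\le8$ we use published values of the return probability or of the Green function at $0$ and, in $d=3$, two closed formulas. Section~\ref{sec:unique} proves Theorem~\ref{thm:unique}.

\section{Escape probabilities and capacity}\label{sec:prelim}

Write $|x|_1=\sum_i|x_i|$. Let $G(x)=\sum_{k\ge0}P_0(X_k=x)$ be the Green function and $g=G(0)$; both are finite because $d\ge3$. The return probability is $\theta=1-1/g$. For a finite set $A$ and $y\in A$ put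
\[
\varepsilon_A(y)=P_y(X_k\notin A\text{ for all }k\ge1),\qquad \varepsilon_A(A')=\sum_{y\in A'}\varepsilon_A(y)\ (A'\subset A),\qquad \operatorname{cap}(A)=\varepsilon_A(A).
\]
For a finite set $S$ and $x\notin S$ let $G_S(x,x)$ be the expected number of visits to $x$ before $\tau_S$ for the walk started at $x$. The following facts are standard \cite[Ch.~2]{Lawler}, \cite[Ch.~6]{LawlerLimic}; we prove the last one.

\begin{itemize}
\item[(F1)] $\mathbb H_A(y)=\varepsilon_A(y)/\operatorname{cap}(A)$.
\item[(F2)] $P_x(\tau_A<\infty)=\sum_{y\in A}G(x-y)\varepsilon_A(y)$ for every $x$ (decompose at the last visit to $A$). The left side is $1$ for $x\in A$. Since $G(x-y)/G(x)\to1$ as $x\to\infty$, also $\operatorname{cap}(A)=\lim_{x\to\infty}P_x(\tau_A<\infty)/G(x)$.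
\item[(F3)] $\varepsilon_{A'}(y)\le\varepsilon_A(y)$ if $y\in A\subset A'$; in particular $\varepsilon_A(y)\le\varepsilon_{\{y\}}(y)=1/g$.
\item[(F4)] If $x\notin S$ and $h=P_x(\tau_S=\infty)$, then
\[
\varepsilon_{S\cup\{x\}}(x)=\frac{h}{G_S(x,x)},\qquad \operatorname{cap}(S\cup\{x\})=\operatorname{cap}(S)+h\,\varepsilon_{S\cup\{x\}}(x).
\]
\end{itemize}

\begin{proof}[Proof of (F4)]
Write $S_x=S\cup\{x\}$. Decomposing at the last visit to $x$,
$h=\sum_{k\ge0}P_x(X_k=x,\,k<\tau_S)\,\varepsilon_{S_x}(x)=G_S(x,x)\varepsilon_{S_x}(x)$.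
For $y\in S$ the difference $\varepsilon_S(y)-\varepsilon_{S_x}(y)$ is the probability that the walk from $y$ never returns to $S$ but visits $x$. Decomposing at the last visit to $x$ and reversing time,
\[
\varepsilon_S(y)-\varepsilon_{S_x}(y)=\sum_{k\ge1}P_y(X_k=x,\ X_j\notin S\text{ for }1\le j\le k)\,\varepsilon_{S_x}(x)=P_x(\tau_S<\infty,\,X_{\tau_S}=y)\,\varepsilon_{S_x}(x).
\]
Summation over $y\in S$ gives $\operatorname{cap}(S)-\varepsilon_{S_x}(S)=(1-h)\varepsilon_{S_x}(x)$, and $\operatorname{cap}(S_x)=\varepsilon_{S_x}(S)+\varepsilon_{S_x}(x)$.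
\end{proof}

\paragraph{Notation for a competitor.} Let $0\in A$, $|A|=N+1$, $S=A\setminus\{0\}$ and $v=P_0(\tau_S=\infty)$. If $v>0$, then $\varepsilon_A(0)=v/G_S(0,0)$ and $\operatorname{cap}(A)=\operatorname{cap}(S)+v^2/G_S(0,0)$ by (F4), so by (F1)
\begin{equation}\label{eq:inv}
\frac1{\mathbb H_A(0)}=v+\frac{\operatorname{cap}(S)\,G_S(0,0)}{v}.
\end{equation}
A large value of $1/\mathbb H_A(0)$ means that $0$ is well hidden. Let $K$ be the set of neighbors of $0$ in $S$ (the \emph{blocked} ones), $U$ the set of neighbors of $0$ not in $S$ (the \emph{open} ones), $E=S\setminus K$ the set of \emph{extra} points, and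
\[
k=|K|,\qquad m=|U|=N-k .
\]
As $|S|=N$, also $|E|=N-k=m$: \emph{there are as many extra points as open neighbors}. Every $s\in E$ satisfies $|s|_1\ge2$.

\section{Improving the spare point by reflection}\label{sec:reflect}

\subsection{The reflection lemma}
A \emph{mirror} is a hyperplane $L$ of one of two kinds: \emph{diagonal}, $L=\{x_1+\eta x_j=\ell\}$ with $\eta\in\{1,-1\}$, $2\le j\le d$, $\ell\in\mathbb Z$; or \emph{half-integer}, $L=\{x_1=\ell+\frac12\}$ with $\ell\in\mathbb Z$. Let $H^+$, $H^-$ be its open half-spaces, in either order, and $\sigma$ the reflection in $L$, which preserves $\mathbb Z^d$. The linear form defining $L$ changes by at most $1$ along a lattice edge. Hence the walk cannot cross a diagonal mirror without visiting it, and an edge crossing a half-integer mirror joins some $y$ to $\sigma y$.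

\begin{lemma}\label{lem:reflect}
Let $D\subset H^+\cup L$ be a finite set of lattice points.
\begin{itemize}
\item[(a)] Let $z\in H^+\setminus D$ be a lattice point, $z'=\sigma z$, $A=D\cup\{z\}$, $A'=D\cup\{z'\}$. Then $P_x(\tau_{A'}=\infty)\le P_x(\tau_A=\infty)$ for every lattice point $x\in H^-\cup L$, and $\operatorname{cap}(A')\ge\operatorname{cap}(A)$.
\item[(b)] The first inequality in (a) is strict if $x\in H^-$, and also if $L$ is diagonal, $x\in L\setminus D$ and $D\cap H^+\ne\emptyset$.
\item[(c)] $P_x(\tau_D=\infty)\le P_{\sigma x}(\tau_D=\infty)$ for every lattice point $x\in H^+$.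
\end{itemize}
\end{lemma}

The condition $D\cap H^+\ne\emptyset$ in (b) is needed: if $D\subset L$, then $A'=\sigma A$, and there is equality for $x\in L$.

\begin{proof}
\emph{The folded walk and the coins.} Replace $X$ by the lazy walk, which holds with probability $\frac12$ and makes each of the $N$ possible steps with probability $\frac1{2N}$; this does not change hitting probabilities. Let $Y$ be the walk folded onto $H^+\cup L$. We recover $X$ from $Y$ by means of \emph{marks}, at which a fair coin, independent of $Y$, the marks and the other coins, chooses anew the side of $L$ on which $X$ runs; between marks $X$ keeps its side, so that always $X=Y$ or always $X=\sigma Y$.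

If $L$ is diagonal, we mark all times at which $Y\in L$. This gives the lazy walk, since a walk on $L$ steps to a point of $H^+$ and to its mirror image with equal probability.

If $L$ is half-integer, consider $Y$ at a site $y$ adjacent to $\sigma y$. It moves to each of the $N-1$ other neighbors of $y$ with probability $\frac1{2N}$ and stays with probability $\frac12+\frac1{2N}$. We split this last event: with probability $\frac1N$ the step is marked ($Y$ stays and the side is drawn anew), with probability $\frac12-\frac1{2N}$ it stays unmarked. Then $X$ crosses $L$ with probability $\frac12\cdot\frac1N=\frac1{2N}$ and holds with probability $\frac12-\frac1{2N}+\frac1{2N}=\frac12$, as it should. (This is where laziness is used: without it a crossing could not be written as the outcome of a fair coin.)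

The marks cut time into \emph{epochs}: epoch $0$ before the first mark, with the side given by the starting point (empty if $x\in L$), and epoch $j\ge1$ between the $j$-th and the $(j+1)$-st mark. Let $D_j$ and $F_j$ be the events that $Y$, during epoch $j$, meets $D\cap H^+$, respectively $z$. These events are determined by $Y$ and the marks, and by transience almost surely only finitely many of them occur.

\emph{Proof of (a).} Given $Y$ and the marks, the probability that $X$ avoids $A$ (or $A'$) is the indicator that $Y$ avoids $D\cap L$, times a product over epochs of the following factors. For $j\ge1$: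
\begin{center}
\begin{tabular}{l|c|c}
in epoch $j\ge 1$ & factor for $A$ & factor for $A'$\\\hline
neither $D_j$ nor $F_j$ & $1$ & $1$\\
exactly one of $D_j,F_j$ & $1/2$ & $1/2$\\
both $D_j$ and $F_j$ & $1/2$ & $0$
\end{tabular}
\end{center}
Indeed $A\cap H^-=\emptyset$, so, apart from $D\cap L$, $A$ is hit in the epoch exactly if $D_j\cup F_j$ occurs and the coin chooses $H^+$; and $A'$ is hit exactly if $D_j$ occurs and the coin chooses $H^+$, or $F_j$ occurs and it chooses $H^-$. For $j=0$ and $x\in H^-$ the factor is $1$ for $A$, and it is $0$ for $A'$ if $F_0$ occurs and $1$ otherwise. In every case the factor for $A'$ is at most that for $A$. Averaging gives the first claim. For the second, $P_x(\tau_{A'}<\infty)\ge P_x(\tau_A<\infty)$ for $x\in H^-$; divide by $G(x)$, let $x\to\infty$ in $H^-$ and use (F2).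

\emph{Proof of (b).} By the factors just listed it suffices that, with positive probability, $X$ avoids $A$ and moreover $F_0$ occurs (if $x\in H^-$), or $D_j\cap F_j$ occurs for some $j\ge1$ (if $x\in L$). The set $H^-\cap\mathbb Z^d$ is connected and disjoint from $A$. If $x\in H^-$, let the walk go inside $H^-$, without holding, to $z'$. A path in $H^-$ without holding has no marks, so $F_0$ occurs. If $x\in L\setminus D$ and $L$ is diagonal, let the walk step from $x$ into $H^-$ and then, inside $H^-$, visit $z'$ and $\sigma y$ for some $y\in D\cap H^+$: both $D_j$ and $F_j$ occur in one epoch $j\ge1$. In both cases let it then go far away inside $H^-$; from far away it never hits $A$ with positive probability.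

\emph{Proof of (c).} Start at $x$ and at $\sigma x$ with the same $Y$, marks and coins. Only epoch $0$ differs: from $x$ the factor for avoiding $D$ is $0$ if $D_0$ occurs and $1$ otherwise, and from $\sigma x$ it is $1$.
\end{proof}

\subsection{Spare points outside the cone}

\begin{proposition}\label{prop:A}
For every $z\notin B\cup\{u\}$ we have $\mathbb H_{B\cup\{z\}}(0)>0$. If $z$ violates \eqref{eq:cone}, there is $z'\notin B\cup\{u\}$ with $\mathbb H_{B\cup\{z'\}}(0)<\mathbb H_{B\cup\{z\}}(0)$.
\end{proposition}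

\begin{proof}
Let $A=B$ or $A=B\cup\{z\}$ with $z\notin B\cup\{u\}$. The only neighbor of $0$ outside $A$ is $u$, so
\begin{equation}\label{eq:exit}
\varepsilon_A(0)=\tfrac1NP_u(\tau_A=\infty).
\end{equation}
This is positive: the paths $u,-2e_1,-3e_1,\dots$ and $u,\,u+e_2,\,u+e_2-e_1,\,u+e_2-2e_1,\dots$ avoid $B$ and share only $u$, so at least one avoids $A$. Follow it far out and then escape. Now let $A=B\cup\{z\}$.

\emph{Case $z_1\ge0$.} Take $L=\{x_1=-\frac12\}$, $H^+=\{x_1>-\frac12\}$, $D=B$. Then $B\subset H^+$, $z\in H^+$ and $u\in H^-$. The point $z'=\sigma z\in H^-$ is not in $B$, and $z'\ne u$ because $z\ne0=\sigma u$. By Lemma~\ref{lem:reflect}(a),(b) with $x=u$, replacing $z$ by $z'$ strictly decreases $\varepsilon(0)$ and does not decrease the capacity.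

\emph{Case $z_1\le-1$ and $z_1+|z_j|\ge0$ for some $j\ge2$.} Choose $\eta=\pm1$ with $\eta z_j=|z_j|$ and take $L=\{x_1+\eta x_j=-1\}$, $H^+=\{x_1+\eta x_j>-1\}$, $D=B$. On $B$ the form takes only the values $-1,0,1$, so $B\subset H^+\cup L$, and $0\in H^+$. Moreover $u\in L\setminus B$ and $z\in H^+$; hence $z'=\sigma z\in H^-$ is not in $B\cup\{u\}$. Lemma~\ref{lem:reflect}(a),(b) with $x=u$ gives the same conclusion.

In both cases $\mathbb H(0)=\varepsilon(0)/\operatorname{cap}$ strictly decreases. If neither case applies, then $z_1\le-1$ and $|z_j|\le-z_1-1$ for all $j\ge2$. Here $z_1=-1$ would force $z=u$. So $z_1\le-2$, and \eqref{eq:cone} holds.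
\end{proof}

\section{Reduction to two inequalities}\label{sec:reduce}

Put $\mathbb H^*=\mathbb H_{A^*}(0)$. As $z\to\infty$ we have $P_u(\tau_{\{z\}}<\infty)\to0$, $P_z(\tau_B=\infty)\to1$ and $G_B(z,z)\to g$; so by \eqref{eq:exit} and (F4) the limit
\[
\mathbb H_\infty=\lim_{z\to\infty}\mathbb H_{B\cup\{z\}}(0)=\frac{\varepsilon_B(0)}{\operatorname{cap}(B)+1/g}
\]
exists.

\begin{proposition}\label{prop:B}
Let $d\ge3$.
\begin{itemize}
\item[(I)] $\mathbb H_\infty>\mathbb H^*$.
\item[(II)] If $0\in A$, $|A|=2d+1$ and at least two neighbors of $0$ are open ($m\ge2$), then $\mathbb H_A(0)>\mathbb H^*$.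
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:A} and~\ref{prop:B}]
By (I), only finitely many $z\notin B\cup\{u\}$ satisfy $\mathbb H_{B\cup\{z\}}(0)\le\mathbb H^*$, and $z=-2e_1$ is one of them. Hence $M=\min_{z\notin B\cup\{u\}}\mathbb H_{B\cup\{z\}}(0)$ exists, and $0<M\le\mathbb H^*$ by Proposition~\ref{prop:A}.

Let $|A|=2d+1$ and $y\in A$; translate so that $y=0$. If $m=0$, then $\mathbb H_A(0)=0$. If $m=1$, then up to isometry $u$ is the open neighbor and $A=B\cup\{z\}$ with $z\notin B\cup\{u\}$, so $\mathbb H_A(0)\ge M$. If $m\ge2$, then $\mathbb H_A(0)>\mathbb H^*\ge M$. So $\mathcal M_{2d+1}(\mathbb Z^d)=M$ is achieved, and, up to isometry, only by sets $B\cup\{z\}$ for which $z$ minimizes. By Proposition~\ref{prop:A} such $z$ satisfies \eqref{eq:cone}.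
\end{proof}

The rest of the paper, apart from Section~\ref{sec:unique}, proves Proposition~\ref{prop:B}.

\section{The Green function near the origin}\label{sec:green}

Write
\[
\gamma=G(e_1),\quad a=G(e_1+e_2),\quad b=G(2e_1),\quad c=G(e_1+e_2+e_3),\quad f=G(2e_1+e_2),\quad \delta=\gamma-a .
\]
One step from $0$ gives $g=1+\gamma$, hence $\theta=\gamma/g$; this is also the probability of hitting $0$ from a neighbor. The small quantity $\delta$ will govern everything: it measures how much of the origin remains visible through one open neighbor (see \eqref{eq:vstar}). When $d=3$ we write $G_{ijk}=G(i,j,k)$.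

\begin{lemma}\label{lem:green}
\begin{itemize}
\item[(G1)] $G(x)$ is nonincreasing in each $|x_i|$.
\item[(G2)] $b\le a$ and $G(3e_1)\le f\le c\le a\le\gamma$; for $d=3$, $G_{400}\le G_{310}\le G_{220}\le G_{211}$. Moreover $G\le a$ on $\{|x|_1\ge2\}$, $G\le c$ on $\{|x|_1\ge3\}$, and for $d=3$, $G\le G_{211}$ on $\{|x|_1\ge4\}$.
\item[(G3)] $b\ge a/2$ and $f\ge c/2$.
\end{itemize}
\end{lemma}

\begin{proof}
For the continuous-time walk of rate $1$ the coordinates are independent walks of rate $1/d$, so
\[
G(x)=\int_0^\infty\prod_{i=1}^dq_{t/d}(x_i)\,dt,\qquad q_s(j)=e^{-s}I_{|j|}(s),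
\]
with $I_j$ the modified Bessel functions. The sequence $q_s$ is the limit, as $M\to\infty$, of $M$-fold convolutions of $(\frac s{2M},1-\frac sM,\frac s{2M})$. The latter is log-concave for large $M$, and log-concavity is preserved by convolution. So $q_s$ is symmetric and log-concave, hence unimodal, which gives (G1).

Log-concavity gives, for $q=q_s$, $q(2)q(0)\le q(1)^2$, $q(3)q(0)\le q(2)q(1)$ and $q(4)q(0)\le q(3)q(1)\le q(2)^2$. Inserted into the integral, the first yields $b\le a$, $f\le c$ and $G_{220}\le G_{211}$; the second yields $G(3e_1)\le f$; the third yields $G_{400}\le G_{310}\le G_{220}$. Also $c\le a\le\gamma$ by (G1). Finally, a point with $|x|_1\ge r$ dominates coordinatewise, in absolute value, some $x'$ with $|x'|_1=r$, so $G(x)\le\max_{|x'|_1=r}G(x')$; for $r=2,3$ (and $r=4$, $d=3$) this maximum is $a$, $c$ (and $G_{211}$).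

For (G3) we show $I_1^2\le2I_0I_2$, that is, $q(1)^2\le2q(2)q(0)$. With $(\cdot)_j$ the rising factorial, $r!\,(2/s)^rI_r(s)=\sum_j\frac{(s^2/4)^j}{j!\,(r+1)_j}$, and
\[
(1)_j(3)_j=j!\,\frac{(j+2)!}2\le\bigl((j+1)!\bigr)^2=(2)_j^2 .
\]
By Cauchy--Schwarz the square of the series for $r=1$ is at most the product of those for $r=0$ and $r=2$, that is, $\frac4{s^2}I_1^2\le I_0\cdot\frac8{s^2}I_2$.
\end{proof}

Harmonicity of $G$ at $e_1$ and at $e_1+e_2$ reads
\begin{equation}\label{eq:harm}
N\gamma=g+b+(N-2)a,\qquad Na=2\gamma+2f+(N-4)c .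
\end{equation}
From the first identity, $g=1+\gamma$, and $0\le b\le a$, we get
\begin{equation}\label{eq:ab}
\delta=\frac{1-\gamma+b}{N-2},\qquad a\le\bar a:=\frac{(N-1)\gamma-1}{N-2},\qquad b\le\gamma-\frac1{N-1}.
\end{equation}

\paragraph{Numerical input.} For $4\le d\le 8$ we use published values of the return probability $\theta$ \cite{Montroll,Griffin,Finch}. For $d=4$ they agree to within $10^{-5}$ ($0.19320\ldots$), and we use only $1.23946\le g\le1.23949$. For $d=5,6,7,8$: $\theta=0.135178..,\ 0.104715..,\ 0.085844..,\ 0.072912..$. The constants for $d=3$ are given in Section~\ref{sec:three}. For larger $d$ we need no input: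

\begin{lemma}\label{lem:gamma}
For $d\ge9$, $N\gamma\le1+9.76/N$. For all $d\ge4$, $N\gamma\le2$. For all $d\ge3$, $\gamma<1$ and hence $\delta>0$.
\end{lemma}

\begin{proof}
Let $d\ge9$ and $\phi(s)=e^{-s}I_0(s)$, so that $g=d\int_0^\infty\phi(s)^d\,ds$. We split at $s=1$.

\emph{On $[0,1]$:} $I_0(s)=\sum_j(s^2/4)^j/j!^2\le e^{s^2/4}$, so $\phi(s)\le e^{-y}$ with $y=s-s^2/4$ and $dy=(1-\frac s2)\,ds=\sqrt{1-y}\,ds$. For $0\le y\le\frac34$ we have $(1-y)^{-1/2}\le1+\frac y2+\frac{10}9y^2$, because $((1-y)^{-1/2}-1-\frac y2)/y^2$ has nonnegative Taylor coefficients and equals $\frac{10}9$ at $y=\frac34$. Hence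
\[
d\int_0^1\phi^d\,ds\le d\int_0^{3/4}\frac{e^{-dy}\,dy}{\sqrt{1-y}}\le1+\frac1{2d}+\frac{20}{9d^2}=1+\frac1N+\frac{80}{9N^2}.
\]

\emph{On $[1,\infty)$:} The function $\phi(s)\sqrt s$ is nonincreasing as long as $r:=I_1/I_0\le q:=1-\frac1{2s}$, since its logarithmic derivative is $r-1+\frac1{2s}$. From the series, $I_0(1)=1.26606\ldots$ and $I_1(1)=0.56515\ldots$, so $r(1)<0.45<q(1)$. Further, $r'=1-\frac rs-r^2$, while
$q'-\bigl(1-\frac qs-q^2\bigr)=\frac1{2s^2}-\frac1{4s^2}=\frac1{4s^2}>0$.
So at a first point where $r=q$ we would have $r'<q'$, which is impossible; thus $r<q$ on $[1,\infty)$. As $\phi(1)\le0.466$,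
\[
d\int_1^\infty\phi^d\,ds\le d\,(0.466)^d\int_1^\infty s^{-d/2}\,ds=\frac{2d}{d-2}(0.466)^d .
\]
The quantity $N^2\frac{2d}{d-2}(0.466)^d$ is decreasing for $d\ge9$ (consecutive ratios are at most $(10/9)^2\cdot0.466<1$) and is less than $0.864$ at $d=9$. Adding up, $N\gamma=N(g-1)\le1+(\frac{80}9+0.864)/N\le1+9.76/N$.

For $d\ge9$ this gives $N\gamma\le1.55$. For $d=4,\dots,8$ the numerical values give $\gamma=\theta/(1-\theta)\le.23949,\ .15632,\ .11697,\ .09392,\ .07866$, hence $N\gamma\le2$. For $d=3$, $\gamma=0.516\ldots$ by Section~\ref{sec:three}. Finally $\gamma<1$ implies $\delta>0$ by \eqref{eq:ab}.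
\end{proof}

\section{Summing the last-exit identities}\label{sec:sum}

By \eqref{eq:inv} we must control $v$ and $\operatorname{cap}(S)$. The equations (F2) for all points of $S$ determine $\varepsilon_S$, but we do not want to solve them for every $S$. Two observations make this unnecessary. First, $v$ and $\operatorname{cap}(S)$ depend on the values of $\varepsilon_S$ on the blocked neighbors $K$ only through their sum $\varepsilon_S(K)$, because $G=\gamma$ on $K$. Second, if (F2) is summed over the points of $K$ only, the values of $\varepsilon_S$ on $K$ appear with almost equal coefficients. So one summed equation controls $\varepsilon_S(K)$.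

\subsection{General sets}
With the notation of Section~\ref{sec:prelim} write $\varepsilon=\varepsilon_S$ and, for $s\in E$,
\[
\Gamma(s)=\sum_{x\in U}G(s-x),\quad \rho(s)=\sum_{\kappa\in K}G(s-\kappa)=NG(s)-\Gamma(s),\quad w(s)=\gamma\Gamma(s)-ma\,G(s),
\]
where harmonicity at $s\ne0$ was used, and
\[
R_m=N\gamma-ma=g+b+(k-2)a\ \ge N\delta>0 .
\]

\begin{lemma}\label{lem:sum}
Let $\Delta=m\delta-\sum_{s\in E}\varepsilon(s)w(s)$. Then
\begin{equation}\label{eq:RvRcap}
R_mv\ge\Delta,\qquad R_m\operatorname{cap}(S)\le k+\sum_{s\in E}(R_m-\rho(s))\varepsilon(s),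
\end{equation}
and $v\le m/N$, $G_S(0,0)\le(1-m\theta/N)^{-1}$. If $\Delta>0$, then $v>0$ and
\[
\frac1{\mathbb H_A(0)}\le v+G_S(0,0)\,\frac{k+\sum_{s\in E}(R_m-\rho(s))\varepsilon(s)}{\Delta}.
\]
\end{lemma}

\begin{proof}
For $\kappa\in K$ the row sum $\sum_{\kappa'\in K}G(\kappa-\kappa')$ equals $g+b+(k-2)a=R_m$ if $-\kappa\in K$, and $g+(k-1)a\ge R_m$ otherwise (as $a\ge b$). Summing (F2) over $\kappa\in K$ gives
$k\ge R_m\varepsilon(K)+\sum_E\rho\,\varepsilon$. Hence
\[
v=1-\gamma\varepsilon(K)-\sum_{s\in E}G(s)\varepsilon(s)\ge\frac1{R_m}\Bigl[R_m-\gamma k-\sum_{s\in E}\varepsilon(s)\bigl(R_mG(s)-\gamma\rho(s)\bigr)\Bigr].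
\]
Here $R_m-\gamma k=m(\gamma-a)=m\delta$, and $R_mG-\gamma\rho=(N\gamma-ma)G-\gamma(NG-\Gamma)=w$. The second inequality in \eqref{eq:RvRcap} follows from $\operatorname{cap}(S)=\varepsilon(K)+\varepsilon(E)$. A walk from $0$ that avoids $S$ must step first to an open neighbor, so $v\le m/N$; a return to $0$ before $\tau_S$ requires this too, followed by a hit of $0$, so its probability is at most $\frac mN\theta$. The last claim follows from \eqref{eq:inv} and \eqref{eq:RvRcap}.
\end{proof}

\subsection{The set $A^*$}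
Let $S^*=A^*\setminus\{0\}$ and $v^*=P_0(\tau_{S^*}=\infty)$; here $m=1$, $E=\{-2e_1\}$, $\Gamma(-2e_1)=\gamma$, $\rho(-2e_1)=Nb-\gamma$ and $w(-2e_1)=\gamma^2-ab$. By symmetry $\varepsilon=\varepsilon_{S^*}$ takes three values:
\[
\alpha=\varepsilon(e_1),\qquad\beta=\varepsilon(\pm e_j)\ (j\ge2),\qquad\zeta=\varepsilon(-2e_1).
\]
The row sums are exactly $R_1$ at $\pm e_j$ and $R_1+a-b$ at $e_1$, so summing (F2) over $K$ gives
\begin{equation}\label{eq:sumstar}
N-1=R_1\bigl(\alpha+(N-2)\beta\bigr)+(a-b)\alpha+(Nb-\gamma)\zeta ,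
\end{equation}
and, exactly,
\begin{equation}\label{eq:vstar}
\begin{aligned}
R_1v^*&=\delta-\zeta(\gamma^2-ab)+\gamma(a-b)\alpha,\\
R_1\operatorname{cap}(S^*)&=N-1-(a-b)\alpha+(R_1-Nb+\gamma)\zeta .
\end{aligned}
\end{equation}
To get rid of $\alpha$, compare (F2) at $e_1$ and at $-2e_1$. These read $g\alpha+(N-2)a\beta+G(3e_1)\zeta=1$ and
\begin{equation}\label{eq:F2z}
G(3e_1)\alpha+(N-2)f\beta+g\zeta=1,
\end{equation}
so $(g-G(3e_1))(\zeta-\alpha)=(N-2)(a-f)\beta\ge0$ and $\alpha\le\zeta$. Since
\[
\gamma^2-ab-\gamma(a-b)=\delta(\gamma+b),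
\]
\[
R_1-Nb+\gamma-(a-b)=g+\gamma+(N-4)a-(N-2)b\ge g+\gamma-2b>0,
\]
replacing $\alpha$ by $\zeta$ in \eqref{eq:vstar} gives $R_1v^*\le\delta(1-\zeta(\gamma+b))$ and $R_1\operatorname{cap}(S^*)\ge N-1+\zeta(g+\gamma-2b)$. Now $v^*>0$ by Proposition~\ref{prop:A}, so $1-\zeta(\gamma+b)>0$; and $G_{S^*}(0,0)\ge1$. Hence \eqref{eq:inv} yields
\begin{equation}\label{eq:star}
\frac\delta{\mathbb H^*}>\frac{N-1+\zeta(g+\gamma-2b)}{1-\zeta(\gamma+b)}\ge N-1 ,
\end{equation}
where the middle expression is increasing in $\zeta$.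

\subsection{The limit $z\to\infty$}
Let $S_B=B\setminus\{0\}$ and $v_B=P_0(\tau_{S_B}=\infty)$. The same computation without the extra point gives, with $\alpha'=\varepsilon_{S_B}(e_1)$,
\[
R_1v_B=\delta+\gamma(a-b)\alpha'\ge\delta,\qquad R_1\operatorname{cap}(S_B)=N-1-(a-b)\alpha'\le N-1 ,
\]
and $v_B\le\frac1N$, $G_{S_B}(0,0)\le(1-\theta/N)^{-1}$ as in Lemma~\ref{lem:sum}. By (F4), $1/\mathbb H_\infty=v_B+\bigl(\operatorname{cap}(S_B)+\frac1g\bigr)G_{S_B}(0,0)/v_B$, hence
\begin{equation}\label{eq:inf}
\frac\delta{\mathbb H_\infty}\le\delta v_B+\frac{N-1+R_1/g}{1-\theta/N},\qquad v_B\le\frac1N .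
\end{equation}

\section{Proposition~\ref{prop:B} for $d\ge5$}\label{sec:five}

\subsection{Part (I)}
Let $z=-2e_1$, $h(x)=P_x(\tau_B=\infty)$ and $q=P_u(\tau_{\{z\}}<\tau_B)\,h(z)/h(u)$, the conditional probability that a walk from $u$ that avoids $B$ visits $z$. By \eqref{eq:exit} and (F4),
\[
\mathbb H^*=\frac{h(u)(1-q)}{N\operatorname{cap}(A^*)},\qquad \operatorname{cap}(A^*)\ge\operatorname{cap}(B)+\frac{h(z)^2}g,\qquad \mathbb H_\infty=\frac{h(u)}{N(\operatorname{cap}(B)+1/g)} .
\]
So $\mathbb H^*<\mathbb H_\infty$ as soon as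
\begin{equation}\label{eq:tradeoff}
q\Bigl(\operatorname{cap}(B)+\frac1g\Bigr)>\frac{1-h(z)^2}g .
\end{equation}
The left side is the gain from blocking, the right side bounds the loss of capacity caused by the proximity of $z$ to $B$. For the gain: Lemma~\ref{lem:reflect}(c) with the mirror $x_1=-\frac32$, which exchanges $u$ and $z$, and $D=B$ gives $h(u)\le h(z)$, and the walk steps from $u$ to $z$ with probability $\frac1N$; hence $q\ge\frac1N$. For the loss: all $z-y$ with $y\in B$ have first coordinate at most $-2$, so $1-h(z)=\sum_{y\in B}G(z-y)\varepsilon_B(y)\le b\operatorname{cap}(B)$ by (G1), and $1-h(z)^2\le2b\operatorname{cap}(B)$. Therefore \eqref{eq:tradeoff} holds if $b\le g/(2N)$, in particular if $b\le\frac1{2N}$.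

By \eqref{eq:ab}, $b\le\gamma-\frac1{N-1}$. For $d=5,6,7,8$ this is at most $.0453,\ .0261,\ .0170,\ .0120$, while $\frac1{2N}\ge.05,\ .0416,\ .0357,\ .0312$. For $d\ge9$, Lemma~\ref{lem:gamma} gives $\gamma-\frac1{N-1}\le\frac{9.76}{N^2}-\frac1{N(N-1)}\le\frac{8.76}{N^2}\le\frac1{2N}$, as $N\ge18$.

\subsection{The weights $w(s)$}
In Lemma~\ref{lem:sum} the extra points reduce $\Delta$ through $w(s)$. In the following bound the worst extra points are those that are adjacent to two open neighbors.

\begin{lemma}\label{lem:w}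
Let $d\ge4$. Then $a\le\gamma/2$, and for $m\ge2$ and every $s\in E$,
\[
w(s)\le2(\gamma^2-a^2)+(m-2)\gamma c .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:ab}, $a\le\bar a$; and $\bar a\le\gamma/2$ is equivalent to $N\gamma\le2$, which is Lemma~\ref{lem:gamma}. For $x\in U$, $|s-x|_1$ and $|s|_1+1$ have the same parity.

If $s=\pm e_i\pm e_j$ ($i\ne j$), at most two $x\in U$ satisfy $|s-x|_1=1$; for the others $|s-x|_1=3$ and $G(s-x)\le c$. As $G(s)=a$, $w(s)\le\gamma(2\gamma+(m-2)c)-ma^2$, and $ma^2\ge2a^2$.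

If $s=\pm2e_i$, at most one $x\in U$ satisfies $|s-x|_1=1$. So $w(s)\le\gamma^2+(m-1)\gamma c$, and the claim follows from $\gamma c\le\gamma a\le\frac12\gamma^2\le\gamma^2-2a^2$.

If $|s|_1\ge3$, then $|s-x|_1\ge2$. Equality is possible only if $|s|_1=3$, and then for at most three $x$; for the others $G(s-x)\le c$. If $m=2$, then $w(s)\le2\gamma a\le\gamma^2\le2\gamma^2-2a^2$. If $m\ge3$, then $w(s)\le3\gamma a+(m-3)\gamma c$, and $3\gamma a\le\frac32\gamma^2\le2\gamma^2-2a^2$.
\end{proof}

\subsection{Part (II)}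
In Lemma~\ref{lem:sum} we use $\varepsilon\le1/g$, $|E|=m$, Lemma~\ref{lem:w}, $\gamma^2-a^2=\delta(\gamma+a)$, $R_m-\rho\le R_m\le N\gamma=gN\theta$ and $v\delta\le m\gamma/N$. With
\[
W_m=\frac{2(\gamma+a)}g+(m-2)\frac{\gamma c}{g\delta},\qquad
\Lambda(m)=\frac{m\gamma}N+\frac{N/m-1+N\theta}{(1-m\theta/N)(1-W_m)}
\]
we get $\Delta\ge m\delta(1-W_m)$ and hence $\delta/\mathbb H_A(0)\le\Lambda(m)$, provided that $W_m<1$. Since $\delta/\mathbb H^*>N-1$ by \eqref{eq:star} and $W_m$ increases with $m$, it suffices to show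
\[
W_N<1\quad\text{and}\quad\Lambda(m)<N-1\ \text{ for }2\le m\le N .
\]
If $W_N<1$, then $\Lambda$ is convex on $[2,N]$. Indeed $N\theta>1$, because $\theta>P_0(X_2=0)=\frac1N$; so $N/m+(N\theta-1)$ is a sum of log-convex functions of $m$, hence log-convex, and so are $(1-m\theta/N)^{-1}$ and $(1-W_m)^{-1}$. \emph{Thus only $m=2$ and $m=N$ need checking}. Since $\theta/(1-\theta)=\gamma$, $\Lambda(N)=\gamma+N\gamma/(1-W_N)$.

We insert $a\le\bar a$; $c\le\frac{N\bar a-2\gamma}{N-4}$, from \eqref{eq:harm}; and $g\delta\ge\frac{(1+\gamma)(1-\gamma)}{N-2}$, from \eqref{eq:ab}. The resulting bounds increase with $\gamma$ and $\theta$, so upper bounds for these may be inserted.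

\emph{The dimensions $5\le d\le8$.}
\begin{center}
\begin{tabular}{c|cccc|cc|cc|c}
$d$ & $\theta\le$ & $\gamma\le$ & $\bar a\le$ & $c\le$ & $W_2\le$ & $\Lambda(2)\le$ & $W_N\le$ & $\Lambda(N)\le$ & $N-1$\\\hline
5 & .13518 & .15632 & .05086 & .03267 & .3584 & 8.61 & .694 & 5.3 & 9\\
6 & .10472 & .11697 & .02867 & .01377 & .2608 & 8.64 & .425 & 2.6 & 11\\
7 & .08585 & .09392 & .01842 & .00701 & .2054 & 9.20 & .302 & 2.0 & 13\\
8 & .07292 & .07866 & .01285 & .00403 & .1697 & 9.95 & .233 & 1.8 & 15
\end{tabular}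
\end{center}
For instance, for $d=5$ we have $g\delta\ge.12194$, and
\[
\Lambda(2)\le.0313+\frac{4+1.3518}{.97296\cdot.6416}\le8.61,\quad
W_{10}\le.3584+\frac{8\cdot.15632\cdot.03267}{.12194}\le.694,\quad
\Lambda(10)\le.1564+\frac{1.5632}{.306}\le5.3 .
\]

\emph{The dimensions $d\ge9$.} Now $N\ge18$. By Lemma~\ref{lem:gamma}, $Y:=N\gamma\le1.5423$, so $\theta\le\gamma\le.0857$ and $a\le\frac{Y-1}{N-2}\le.034$. Hence $W_2\le2(.0857+.034)=.2394$, $1-2\theta/N\ge.99$, and
\[
\Lambda(2)\le.01+\frac{N/2+.5423}{.99\cdot.7606}\le.665N+.74<N-1 .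
\]
For $W_N$ we use
\[
N\bar a-2\gamma=\frac N{N-2}\Bigl[\Bigl(1-\frac3N+\frac4{N^2}\Bigr)Y-1\Bigr],\qquad
[\,\cdot\,]\le\frac{6.76}N-\frac{25.28}{N^2}+\frac{39.04}{N^3}\le.3043 ;
\]
the cubic in $1/N$ comes from $Y\le1+9.76/N$ and is increasing in $1/N$ for $1/N\le\frac1{18}$. Therefore
\[
W_N\le.2394+\frac{N-2}{N-4}\cdot\frac{1.5423\cdot.3043}{1-\gamma^2}\le.2394+.5405<.78,
\]
and $\Lambda(N)\le.09+\frac{1.5423}{.22}<7.2<17\le N-1$. This proves Proposition~\ref{prop:B} for $d\ge5$. \qed

\section{Proposition~\ref{prop:B} for $d=4$}\label{sec:four}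

Here $N=8$. The scheme is the same, but Lemma~\ref{lem:w}, even with the sharper constants below, gives only $W_8\le1.17$, which is useless. So we sharpen both sides: the lower bound for $\delta/\mathbb H^*$, by estimating $\zeta$, and the bounds for $w(s)$, by keeping the negative terms.

\subsection{Constants}
We have $\gamma\in[.23946,.23949]$ and $\theta=\gamma/g\le.19322$. Put $T=7\gamma-1\in[.67622,.67643]$. By \eqref{eq:harm}, $6a+b=T$; together with $a/2\le b\le a$ from Lemma~\ref{lem:green} this gives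
\[
a\in[\tfrac T7,\tfrac T{6.5}]\subset[.09660,.10407],\qquad b\in[\tfrac T{13},\tfrac T7]\subset[.0520,.0967].
\]
Hence $\delta\le\gamma-\frac T7=\frac17$ and $\delta\ge\gamma-\frac T{6.5}=\frac{1-\gamma/2}{6.5}\ge.13542$, so $g\delta\ge.16784$. The product $ab=a(T-6a)$ is concave in $a$, so $ab\ge\min(\frac{T^2}{49},\frac{T^2}{84.5})\ge.0054$. Finally $8a-2\gamma\le\frac{43\gamma-8}{6.5}\le.35355$. By \eqref{eq:harm}, $8a-2\gamma=2f+4c$; with $\frac c2\le f\le c$ we get
\[
c\le\tfrac15(8a-2\gamma)\le.07072,\qquad f\le\tfrac16(8a-2\gamma)\le.05893 .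
\]

\subsection{Lower bound for $\delta/\mathbb H^*$, and part (I)}
By \eqref{eq:F2z}, $G(3e_1)\le f$ and $R_1(\alpha+6\beta)\le7$ (from \eqref{eq:sumstar}, where $Nb-\gamma=\rho(-2e_1)\ge0$), we have $g\zeta\ge1-f(\alpha+6\beta)\ge1-7f/R_1$. As $R_1=8\gamma-a\ge1.8116$, this gives $\zeta\ge.6229$. Further, $g+\gamma-2b\ge1.2855$ and $\gamma+b\ge.2914$, so by \eqref{eq:star}
\[
\frac\delta{\mathbb H^*}>\frac{7+.6229\cdot1.2855}{1-.6229\cdot.2914}>9.52 .
\]
On the other hand $R_1/g\le8\theta-a/g\le1.468$, so \eqref{eq:inf} gives $\delta/\mathbb H_\infty\le.02+\frac{8.468}{.97584}<8.70$. This proves (I).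

\subsection{Part (II) for $m=2$}
Let $x,x'$ be the two open neighbors. At most one $s\in E$ is adjacent to both: besides $0$, they have the single common neighbor $x+x'$ if $x'\ne-x$, and none if $x'=-x$. For such $s$, Lemma~\ref{lem:w} gives $\frac{w(s)}{g\delta}\le\frac{2(\gamma+a)}g\le.5544$. For any other $s\in E$:
\begin{itemize}
\item $s=\pm e_i\pm e_j$: at most one open neighbor is adjacent to $s$, so $w\le\gamma^2+\gamma c-2a^2\le.0557$;
\item $s=\pm2e_i$: at most one open neighbor is adjacent to $s$, and an open $x$ not adjacent to $s$ has $G(s-x)\in\{f,G(3e_1)\}$, so $w\le\gamma^2+\gamma f-2ab\le.0607$;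
\item $|s|_1\ge3$: $w\le2\gamma a\le.0499$.
\end{itemize}
So $\frac w{g\delta}\le.362$ in these cases. As $|E|=2$ and $\varepsilon\le1/g$, $\Delta\ge(2-.5544-.362)\delta=1.0836\,\delta$. Moreover $R_2/g\le8\theta-2a/g\le1.3900$, $G_S(0,0)\le1.0508$, $\delta v\le.04$, and Lemma~\ref{lem:sum} gives
\[
\frac\delta{\mathbb H_A(0)}\le.04+1.0508\cdot\frac{6+2.780}{1.0836}<8.56<9.52 .
\]

\subsection{Part (II) for $3\le m\le8$}
We claim that
\begin{equation}\label{eq:claim4}
w(s)\le2(\gamma^2-a^2)+.0062\,(m-2)\qquad(s\in E).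
\end{equation}
Note $2(\gamma^2-a^2)\ge.0930$.

\emph{$s=\pm e_i\pm e_j$.} As in Lemma~\ref{lem:w}, $w\le2(\gamma^2-a^2)+(m-2)(\gamma c-a^2)$. Here $\gamma c-a^2\le\frac\gamma5(8a-2\gamma)-a^2$. The right side is increasing in $a$ for $a<.8\gamma$, and decreasing in $\gamma$ for $\gamma>2a$; both conditions hold throughout our ranges. So it is at most its value at $a=.10407$, $\gamma=.23946$, which is at most $.0062$.

\emph{$s=\pm2e_i$.} Here $w\le\gamma^2-ab+(m-1)(\gamma f-ab)$, and $\gamma f-ab\le\frac\gamma6(8a-2\gamma)-a(T-6a)$, which is convex in $a$. At $a=\frac T7$ it equals $\gamma^2-\frac{4\gamma}{21}-\frac{T^2}{49}\le.0118-.0093=.0025$; at $a=\frac T{6.5}$ it is at most $.01412-.0054\le.0088$. So $w\le.0520+.0088(m-1)=.0608+.0088(m-2)$, which is at most $.0930+.0062(m-2)$ because $.0026(m-2)\le.0322$.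

\emph{$|s|_1\ge3$.} For $m=3,4,5$, $w\le3\gamma a+(m-3)\gamma c\le.0748,\ .0918,\ .1087$, while $.0930+.0062(m-2)=.0992,\ .1054,\ .1116$. For $m\ge6$ we use $\Gamma(s)\le8G(s)$: $w\le(8\gamma-ma)G(s)\le(8\gamma-6a)c\le1.3364\cdot.07072<.0946$, while the right side of \eqref{eq:claim4} is at least $.0930+.0062\cdot4$.

This proves \eqref{eq:claim4}, and so $\frac w{g\delta}\le.5544+.0370(m-2)$. With $R_m/g\le\frac{8\gamma-3a}g\le1.3120$, Lemma~\ref{lem:sum} gives
\[
\frac\delta{\mathbb H_A(0)}\le\frac{.143\,m}8+\frac{8/m-1+1.3120}{(1-.19322\,m/8)\,(1-.5544-.0370(m-2))}.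
\]
The right side is convex in $m\in[3,8]$, by the same log-convexity as before; it is less than $8.0$ at $m=3$ and less than $7.5$ at $m=8$, hence always less than $9.52$. This proves Proposition~\ref{prop:B} for $d=4$. \qed

\section{Proposition~\ref{prop:B} for $d=3$}\label{sec:three}

Here $N=6$. Points see each other so well that the estimate $\varepsilon(s)\le1/g$ is too lossy: already $W_2=2(\gamma+a)/g>1.1$. For most configurations we shall instead use that the extra points shield one another and are shielded by $K$ (Sections \ref{ss:inter}--\ref{ss:table}).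

\subsection{Constants}
We use $g=1.5163860592$ (Watson \cite{Watson}) and the formulas of Glasser and Boersma \cite{GB},
\[
a=\frac{5g}{12}-\frac9{2\pi^2g}=.3311486,\qquad c=-\frac g8+\frac{27}{4\pi^2g}=.2614701 .
\]
Harmonicity at $(1,0,0)$, $(1,1,0)$, $(1,1,1)$, $(2,0,0)$ then gives
\[
\gamma=.5163861,\quad b=5g-6-4a=.2573359,\quad f=3a-\gamma-c=.2155896,\quad\delta=.1852375,
\]
\[
G_{211}=2c-a=.1917917,\qquad G_{300}=6b-\gamma-4f=.1652708 .
\]
(The displayed digits are rounded, with errors at most about $10^{-7}$.) Also $\theta=\gamma/g=.340537$. Harmonicity at $(2,1,0)$ and $(3,0,0)$ gives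
\[
G_{310}+G_{220}=6f-a-b-2G_{211}=.321470,\qquad G_{400}+4G_{310}=6G_{300}-b=.734289 .
\]
These two relations do not determine the three values, but bounds suffice. As $G_{400}\le G_{310}$, we get $G_{310}\ge.14685$. For the other direction we bound $G_{400}$ from below. Integrate out the first variable in the Fourier formula for $G$: with $y=3-\cos t_2-\cos t_3>1$ a.e.,
\[
G(je_1)=\int_{[-\pi,\pi]^2}\frac{3\,r^{|j|}}{\sqrt{y^2-1}}\,\frac{dt_2\,dt_3}{(2\pi)^2},\qquad r=y-\sqrt{y^2-1}\in(0,1).
\]
So the numbers $g_j=G(je_1)$, $j\ge0$, are the moments of a positive measure, and the matrix $(g_{i+j})_{0\le i,j\le2}$ is positive semidefinite. Since its determinant is nonnegative and $g_0g_2-g_1^2=.123566>0$,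
\[
G_{400}=g_4\ge\frac{g_0g_3^2-2g_1g_2g_3+g_2^3}{g_0g_2-g_1^2}=\frac{.014536..}{.123566}>.1176 ,
\]
whence $G_{310}\le.154173$ and $G_{220}\ge.16729$.

\subsection{The value at $A^*$, and part (I)}
The equations (F2) for $S^*$ at $e_1$, $e_2$, $-2e_1$ are
\[
g\alpha+4a\beta+G_{300}\zeta=1,\qquad a\alpha+(g+b+2a)\beta+f\zeta=1,\qquad G_{300}\alpha+4f\beta+g\zeta=1,
\]
with solution $\alpha=.32568$, $\beta=.32749$, $\zeta=.43772$. From \eqref{eq:vstar}, $R_1=2.76717$, $R_1v^*=.11823$ and $R_1\operatorname{cap}(S^*)=5.7374$; so $v^*\ge.042$ and $\operatorname{cap}(S^*)/v^*\ge48.52$.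

We also need that $G_{S^*}(0,0)$ exceeds $1$ appreciably. Let $r=P_u(\tau_{\{0\}}<\tau_{S^*})$. From $u$ the walk steps to $0$ with probability $\frac16$, and with probability $\frac46$ to one of the points $u\pm e_j\notin A^*$ ($j=2,3$), from which it returns to $u$ in one step with probability $\frac16$. So $r\ge\frac16+\frac46\cdot\frac16r$, that is, $r\ge\frac3{16}$. The walk from $0$ returns to $0$ before $\tau_{S^*}$ with probability $\frac r6\ge\frac1{32}$, so $G_{S^*}(0,0)\ge\frac{32}{31}\ge1.03225$. By \eqref{eq:inv},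
\begin{equation}\label{eq:501}
\frac1{\mathbb H^*}\ge.042+48.52\cdot1.03225>50.1 .
\end{equation}
By \eqref{eq:inf}, with $R_1/g\le1.82485$,
\[
\frac1{\mathbb H_\infty}\le\frac16+\frac{5+1.82485}{.1852375\,(1-.340537/6)}<39.3<\frac1{\mathbb H^*},
\]
which is (I).

\subsection{Part (II): the target inequality}
Let $m\ge2$. By (F3), $\operatorname{cap}(S)\le6/g$; and $G_S(0,0)\le g$. If $v>.2$, then \eqref{eq:inv} gives $1/\mathbb H_A(0)\le v+6/v\le30.2$, which is less than $1/\mathbb H^*$ by \eqref{eq:501}. So let $v\le.2$. It suffices to show $v>0$ and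
\begin{equation}\label{eq:target}
\operatorname{cap}(S)\,G_S(0,0)<49.9\,v,
\end{equation}
for then $1/\mathbb H_A(0)<.2+49.9=50.1$. If $K\neq\emptyset$, then
$G_S(0,0)\le G_K(0,0)=g-\gamma P_0(\tau_K<\infty)$,
since each point of $K$ is a neighbor of $0$. If all row sums $\sum_{\kappa'\in K}G(\kappa-\kappa')$ are at most $R^+$, then summing (F2) for the set $K$ gives $k\le R^+\varepsilon_K(K)$, so $P_0(\tau_K<\infty)=\gamma\varepsilon_K(K)\ge k\gamma/R^+$. Hence
\begin{equation}\label{eq:Ghat}
G_S(0,0)\le\hat G:=g-\frac{k\gamma^2}{R^+};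
\end{equation}
for $K=\emptyset$ put $\hat G=g$.

\subsection{Interaction inequalities}\label{ss:inter}
\begin{lemma}\label{lem:inter}
Let $d=3$, $\lambda_0=1.525$ and $\lambda_1=1.24$. For $|s|_1,|t|_1\ge2$ and $|\kappa|_1=1$,
\[
G(s-t)\ge\lambda_0G(s)G(t),\qquad G(s-\kappa)\ge\lambda_1\gamma G(s).
\]
\end{lemma}

\begin{proof}
As a function of $s$, with the other variable fixed, the difference of the two sides is superharmonic on $\{|s|_1\ge3\}$ and tends to $0$ at infinity. If it were negative somewhere on $\{|s|_1\ge2\}$, it would attain a negative minimum there, and by superharmonicity also at some $s$ with $|s|_1=2$. So it suffices to check $|s|_1=2$ and, applying the same argument in $t$, $|t|_1=2$.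

First inequality. If $s,t$ are both of type $\pm e_i\pm e_j$, then $s-t$ is, up to order and signs, one of $0$, $(1,1,0)$, $(2,0,0)$, $(2,1,1)$, $(2,2,0)$; so $G(s-t)\ge G_{220}\ge.16729$, while $\lambda_0a^2\le.16724$. If one is of type $\pm e_i\pm e_j$ and one of type $\pm2e_i$, then $s-t$ is $(1,1,0)$, $(3,1,0)$ or $(2,1,1)$; so $G(s-t)\ge G_{310}\ge.1468$, while $\lambda_0ab\le.1300$. If both are of type $\pm2e_i$, then $s-t$ is $0$, $(4,0,0)$ or $(2,2,0)$; so $G(s-t)\ge G_{400}\ge.1176$, while $\lambda_0b^2\le.1010$.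

Second inequality. For $s=\pm e_i\pm e_j$ the smallest value of $G(s-\kappa)$ is $f\ge.21558$, and $1.24\,\gamma a\le.21205$. For $s=\pm2e_i$ it is $G_{300}\ge.16527$, and $1.24\,\gamma b\le.16478$.
\end{proof}

For a given set $K$ we shall replace $\lambda_1$ by a better constant $\lambda$ with
\begin{equation}\label{eq:lambda}
\rho(s)\ge k\lambda\gamma G(s)\qquad(|s|_1\ge2),
\end{equation}
where $\rho(s)=\sum_{\kappa\in K}G(s-\kappa)$. By the same minimum principle it suffices to check $|s|_1=2$. We choose coordinates so that $-e_i\in K$ whenever exactly one of $\pm e_i$ is in $K$. If $-e_i\in K\not\ni e_i$, replacing $s_i$ by $|s_i|$ does not increase $\rho(s)$, by (G1); if both or none of $\pm e_i$ are in $K$, it leaves $\rho(s)$ unchanged. So only $s=e_i+e_j$ and $s=2e_i$ need checking.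

\subsection{Two linear constraints}
Put $p=\gamma\varepsilon(K)$ and $\psi=\sum_{s\in E}G(s)\varepsilon(s)$, the probabilities that the walk from $0$ makes its last visit to $S$ in $K$, respectively in $E$. Then $v=1-p-\psi$ and $p+\psi\le1$. To bound $v$ from below and $\operatorname{cap}(S)$ from above, we bound $p$ and $\psi$ by two linear inequalities.

\emph{Constraint from $K$.} Let $R'>0$ be a lower bound for the row sums of $K$ and $P=k\gamma/R'$. Summing (F2) over $K$ and using \eqref{eq:lambda}, $k\ge R'\varepsilon(K)+k\lambda\gamma\psi$, i.e.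
\begin{equation}\label{eq:K}
p+P\lambda\gamma\,\psi\le P .
\end{equation}

\emph{Constraint from $E$.} By (F2) at $s\in E$ and Lemma~\ref{lem:inter},
\[
1\ge\lambda_1G(s)\,p+\lambda_0G(s)\bigl(\psi-G(s)\varepsilon(s)\bigr)+g\,\varepsilon(s)=G(s)Z+(g-\lambda_0G(s)^2)\varepsilon(s),
\]
with $Z=\lambda_1p+\lambda_0\psi\le\lambda_0$. Hence $G(s)\varepsilon(s)\le\varphi(G(s))$, where $\varphi(t)=\frac{t(1-tZ)}{g-\lambda_0t^2}$. The derivative of $\varphi$ has the sign of $g+\lambda_0t^2-2gtZ\ge g+\lambda_0t^2-2\lambda_0gt$. The last expression decreases on $[0,a]$ and exceeds $.15$ at $t=a$; so $\varphi$ increases on $[0,a]$. As $G(s)\le a$ and $|E|=m$, we get $\psi\le m\mu(1-aZ)$ with $\mu=a/(g-\lambda_0a^2)=.245449$, that is,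
\begin{equation}\label{eq:E}
\psi\,(1+.123952\,m)+.100787\,m\,p\le.245449\,m .
\end{equation}

\emph{The objective.} By (F3), $\operatorname{cap}(S)\le p/\gamma+m/g$. So \eqref{eq:target} and $v>0$ follow from
\begin{equation}\label{eq:obj}
Qp+\psi+\omega<1,\qquad Q=1+\frac{\hat G}{49.9\,\gamma},\qquad\omega=\frac{\hat Gm}{49.9\,g}.
\end{equation}
We have $1<Q<1.06$. In all cases below with $k\ge1$, $P\lambda\gamma<.72<1/Q$, while $(1+.123952m)/(.100787m)>3>1/Q$. So $Qp+\psi$ is a combination, with nonnegative coefficients, of the left sides of \eqref{eq:K} and \eqref{eq:E}. Hence it is at most its value at the intersection point of the two lines, which is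
\[
\psi=\frac{m\,(.245449-.100787P)}{1+m\,(.123952-.100787\,P\lambda\gamma)},\qquad p=P(1-\lambda\gamma\psi).
\]

\subsection{The list of cases}\label{ss:table}
Up to isometry, $K$ is determined by the number of $i$ for which both of $\pm e_i$, respectively exactly one of them, belong to $K$. So the sets $K$ with $m\ge2$ are those in the following table and the set $K=\{-e_1,-e_2,\pm e_3\}$, to which Section~\ref{ss:last} is devoted. The entries are rounded; the last column bounds $Qp+\psi+\omega$ from above.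

\begin{center}
\small
\setlength{\tabcolsep}{4pt}
\begin{tabular}{c|l|l|l|l|l|l|l|l|l|l}
$m$ & $K$ & $R'$ & $P$ & $\lambda$ & $\hat G$ & $p$ & $\psi$ & $Qp+\psi$ & $\omega$ & sum $\le$\\\hline
6 & $\emptyset$ & -- & 0 & -- & $g$ & 0 & .8446 & .8446 & .1202 & .966\\
5 & $\{-e_1\}$ & $g$ & .34054 & 1.24 & 1.34054 & .1881 & .6992 & .8970 & .0886 & .987\\
4 & $\{\pm e_3\}$ & $g+b$ & .58226 & 1.52 & 1.21572 & .3219 & .5696 & .9067 & .0643 & .972\\
4 & $\{-e_1,-e_2\}$ & $g+a$ & .55900 & 1.26 & 1.22773 & .3551 & .5607 & .9327 & .0649 & .998\\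
3 & $\{-e_1,-e_2,-e_3\}$ & $g+2a$ & .71105 & 1.35 & 1.14921 & .4996 & .4266 & .9485 & .0456 & .995\\
3 & $\{-e_2,\pm e_3\}$ & $g+a+b$ & .73599 & 1.439 & 1.14921 & .5031 & .4259 & .9514 & .0456 & .998\\
2 & $\{\pm e_2,\pm e_3\}$ & $g+b+2a$ & .84792 & 1.62 & 1.07854 & .6425 & .2896 & .9590 & .0285 & .988
\end{tabular}
\end{center}

All sums are less than $1$. (With more digits, the two largest are $.99756$, from $p=.35508$, $\psi=.56066$, and $.99695$, from $p=.50308$, $\psi=.42587$.) For $K=\emptyset$ only \eqref{eq:E} with $p=0$ is used. For $K=\{-e_2,\pm e_3\}$ the row sums are $g+2a$ at $-e_2$ and $g+a+b$ at $\pm e_3$, so $R'=g+a+b$, and \eqref{eq:Ghat} is used with $R^+=g+2a$. In the other rows with $k\ge1$ all row sums equal $R'=R^+$.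

It remains to check \eqref{eq:lambda}. We list the values of $\rho(s)/(k\gamma G(s))$; recall $\gamma a=.1710005$, $\gamma b=.1328847$.
\begin{itemize}
\item $K=\{-e_1\}$: $\lambda=\lambda_1$, by Lemma~\ref{lem:inter}.
\item $K=\{\pm e_3\}$. At $e_1+e_2$: $\frac{2c}{2\gamma a}=1.529$. At $e_i+e_3$, $i\le2$: $\frac{\gamma+f}{2\gamma a}=2.14$. At $2e_1,2e_2$: $\frac{2f}{2\gamma b}=1.62$. At $2e_3$: $\frac{\gamma+G_{300}}{2\gamma b}=2.56$.
\item $K=\{-e_1,-e_2\}$. At $e_1+e_2$: $\frac{2f}{2\gamma a}=1.2607$. At $e_i+e_3$, $i\le 2$: $\frac{f+c}{2\gamma a}=1.39$. At $2e_1,2e_2$: $\frac{G_{300}+f}{2\gamma b}=1.43$. At $2e_3$: $\frac{2f}{2\gamma b}=1.62$.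
\item $K=\{-e_1,-e_2,-e_3\}$. At $e_i+e_j$: $\frac{2f+c}{3\gamma a}=1.3501$. At $2e_i$: $\frac{G_{300}+2f}{3\gamma b}=1.49$.
\item $K=\{-e_2,\pm e_3\}$. At $e_1+e_2$: $\frac{f+2c}{3\gamma a}=1.4396$. At $e_1+e_3$: $\frac{c+\gamma+f}{3\gamma a}=1.93$. At $e_2+e_3$: $\frac{2f+\gamma}{3\gamma a}=1.84$. At $2e_1$: $\frac{3f}{3\gamma b}=1.62$. At $2e_2$: $\frac{G_{300}+2f}{3\gamma b}=1.49$. At $2e_3$: $\frac{f+\gamma+G_{300}}{3\gamma b}=2.2$.
\item $K=\{\pm e_2,\pm e_3\}$. At $2e_1$: $\frac{4f}{4\gamma b}=1.622$. At $e_1+e_j$, $j\ge2$: $\frac{\gamma+f+2c}{4\gamma a}=1.83$. At $e_2+e_3$: $\frac{2\gamma+2f}{4\gamma a}=2.1$. At $2e_2,2e_3$: $\frac{\gamma+G_{300}+2f}{4\gamma b}=2.09$.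
\end{itemize}

\subsection{The remaining case $U=\{e_1,e_2\}$, $K=\{-e_1,-e_2,\pm e_3\}$}\label{ss:last}
Here there are only two extra points, and one position for them, $e_1+e_2$, is distinguished: it is adjacent to both open neighbors. We return to Lemma~\ref{lem:sum}, but with individual bounds for $\varepsilon(s)$.

The row sums are $R_2=g+b+2a=2.43602$ at $\pm e_3$ and $R^+=g+3a=2.50983$ at $-e_1,-e_2$; so \eqref{eq:Ghat} gives $\hat G=1.09141$. Put $M'=49.9/\hat G=45.7207$. Then \eqref{eq:target} follows from $\operatorname{cap}(S)<M'v$. By \eqref{eq:RvRcap} this inequality, and also $v>0$, follow from $4+\sum_E(R_2-\rho)\varepsilon<M'\Delta$ with $\Delta=2\delta-\sum_E\varepsilon w$, that is, from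
\begin{equation}\label{eq:Csum}
\sum_{s\in E}\varepsilon(s)C(s)<2M'\delta-4=12.938\ldots,
\end{equation}
where, inserting $\rho=6G-\Gamma$ and $w=\gamma\Gamma-2aG$,
\[
C(s)=R_2-\rho+M'w=2.43602+24.6095\,\Gamma(s)-36.2807\,G(s),\qquad \Gamma(s)=G(s-e_1)+G(s-e_2).
\]

\emph{Bounds for $\varepsilon(s)$.} By (F3) and (F4), $\varepsilon(s)\le\varepsilon_{K\cup\{s\}}(s)=P_s(\tau_K=\infty)/G_K(s,s)$. Now $\rho(s)$ is the expected number of visits to $K$ from $s$, so $\rho/R^+\le P_s(\tau_K<\infty)\le\rho/R_2$; and $G_K(s,s)=g-\sum_{\kappa\in K}P_s(\tau_K<\infty,\,X_{\tau_K}=\kappa)G(\kappa-s)$. Hence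
\[
\varepsilon(s)\le\hat\varepsilon(s):=\frac{1-\rho(s)/R^+}{g-\rho(s)M_s/R_2},\qquad M_s\ge\max_{\kappa\in K}G(s-\kappa);\qquad\text{also }\varepsilon(s)\le1/g .
\]

\emph{The distinguished point $s_0=e_1+e_2$.} $\Gamma=2\gamma$, so $C\le15.838$; $\rho=6a-2\gamma=.95412$, $M_s=c$, $\hat\varepsilon\le.4384$. Thus $\varepsilon(s_0)C(s_0)\le6.944$.

\emph{Every other $s\in E$ satisfies $\varepsilon(s)C(s)\le5.57$.} If $C(s)\le8.44$, this follows from $\varepsilon\le1/g$. We go through all positions.
\begin{itemize}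
\item $2e_1,2e_2$: $\Gamma=\gamma+f$, $C\le11.114$, $\rho=.81204$, $M_s=f$, $\hat\varepsilon\le.4684$; product at most $5.21$.
\item $e_i\pm e_3$, $i=1,2$: $\Gamma=\gamma+c$, $C\le9.565$, $\rho=1.20904$, $M_s=\gamma$, $\hat\varepsilon\le.4114$; product at most $3.94$.
\item $\pm(e_1-e_2)$: $\Gamma=\gamma+f$, $C\le8.44$.
\item Other $|s|_1=2$: no open neighbor is adjacent to $s$, so $\Gamma\le2c$; as $G\ge b$, $C\le5.98$.
\item $(1,1,\pm1)$: $\Gamma=2a$, $C\le9.249$, $\rho=.90652$, $M_s=a$, $\hat\varepsilon\le.4586$; product at most $4.25$.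
\item $(2,1,0),(1,2,0)$: $\Gamma=a+b$, $C\le9.097$, $\rho=.70505$. The points $s-\kappa$ are of type $(3,1,0)$, $(2,2,0)$, $(2,1,1)$, so we may take $M_s=c$; $\hat\varepsilon\le.4992$ and the product is at most $4.55$.
\item Other $|s|_1=3$: at most one open $x$ has $|s-x|_1=2$, since two would force $s_1,s_2\ge1$; for the other, $|s-x|_1=4$. So $\Gamma\le a+G_{211}\le.52295$. If $G(s)\ge f$, that is, if $s$ is not of type $\pm3e_i$, then $C\le7.49$. If $s=3e_1$ or $3e_2$, then $\Gamma=b+G_{310}\le.4116$; for the remaining $s=\pm3e_i$, $\Gamma\le2G_{211}\le.4116$. In both cases $C\le6.6$.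
\item $|s|_1\ge4$: The function $\Phi=24.6095\,\Gamma-36.2807\,G$ is harmonic off $\{0,e_1,e_2\}$ and tends to $0$ at infinity, so by the maximum principle $\Phi\le\max(0,\max_{|t|_1=4}\Phi(t))$ on $\{|s|_1\ge4\}$. At $|s|_1=4$ each $|s-x|_1$ is $3$ or $5$. If it is $5$, then $G(s-x)\le G_{211}\le f$. If it is $3$, then $s-x$ arises from $s$ by lowering one nonzero $|s_i|$ by $1$, and the two open $x$ act on different coordinates. By type of $s$, up to order and signs:
\begin{itemize}
\item[] $(2,1,1)$: $\Gamma\le c+f$, so $\Phi\le4.79$.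
\item[] $(2,2,0)$: $\Gamma\le2f$ and $G\ge.16729$, so $\Phi\le4.56$.
\item[] $(3,1,0)$: $\Gamma\le2f$ (note $G_{300}\le f$) and $G\ge.14685$, so $\Phi\le5.29$.
\item[] $(4,0,0)$: $s-x$ always has a coordinate of modulus at least $3$, so $\Gamma\le2G_{300}$ by (G1); $G\ge.1176$, so $\Phi\le3.9$.
\end{itemize}
Hence $C=R_2+\Phi\le7.73$.
\end{itemize}

Since $|E|=2$, the sum in \eqref{eq:Csum} is at most $6.944+5.57=12.514$ if $s_0\in E$, and at most $2\cdot5.57=11.14$ otherwise. Both are less than $12.938$. This proves Proposition~\ref{prop:B} for $d=3$, and with it Theorem~\ref{thm:main}. \qed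

\section{Uniqueness in high dimension}\label{sec:unique}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
All $O$-terms are as $N\to\infty$, with absolute constants; in particular they are uniform in $z$. We compare $\delta/\mathbb H$ for $A^*$ and for spare points not adjacent to $u$, and find $N+1$ against at most $N$, up to $O(1/N)$; the neighbors of $u$ are handled by \eqref{eq:cone}.

\emph{Orders of magnitude.} By \eqref{eq:harm}, $N\gamma\ge g\ge1$; with Lemma~\ref{lem:gamma}, $\gamma=\frac1N+O(N^{-2})$ and $g=1+O(1/N)$. By \eqref{eq:ab}, $a\le\bar a=O(N^{-2})$, so also $b,f=O(N^{-2})$. Further, $\frac{1-\gamma}{N-2}\le\delta\le\gamma$, $\theta=O(1/N)$, and $R_1=N\gamma-a=1+O(1/N)$.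

\emph{The set $A^*$.} By \eqref{eq:F2z}, $G(3e_1)\le f$ and \eqref{eq:sumstar}, $g\zeta\ge1-f\frac{N-1}{R_1}=1-O(1/N)$; as $\zeta\le1$, $\zeta=1+O(1/N)$. By \eqref{eq:star},
\[
\frac\delta{\mathbb H^*}\ge\frac{N-1+\zeta(g+\gamma-2b)}{1-\zeta\gamma}=\bigl(N+O(\tfrac1N)\bigr)\bigl(1+\tfrac1N+O(N^{-2})\bigr)=N+1+O(\tfrac1N).
\]

\emph{Spare points not adjacent to $u$.} Let $A=B\cup\{z\}$ with $z\notin B\cup\{u\}$ not adjacent to $u$. Then $|z-u|_1\ge2$, so $w(z)\le\gamma G(z-u)\le\gamma a=O(N^{-3})$, and in Lemma~\ref{lem:sum} with $m=1$ and $E=\{z\}$, $\Delta\ge\delta-\max(w(z),0)\ge\delta(1-O(N^{-2}))$. The numerator there is at most $N-1+R_1/g=N+O(1/N)$; moreover $G_S(0,0)\le1+O(N^{-2})$ and $\delta v=O(N^{-2})$. Hence $\delta/\mathbb H_A(0)\le N+O(1/N)$, and so $\mathbb H_A(0)>\mathbb H^*$ for large $d$.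

\emph{Conclusion.} By Theorem~\ref{thm:main} and its proof, an achieving set is, up to isometry, $B\cup\{z\}$ with $z$ satisfying \eqref{eq:cone} and $\mathbb H_{B\cup\{z\}}(0)\le\mathbb H^*$. So for large $d$ the point $z$ is adjacent to $u$. The neighbors of $u$ are $0\in B$, the points $u\pm e_j$ with $j\ge2$, which violate \eqref{eq:cone}, and $-2e_1$. Hence $z=-2e_1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKPZ} Z. Cai, G. Kozma, E. B. Procaccia, Y. Zhang, \emph{Vertex-removal stability and the least positive value of harmonic measures}, arXiv:2311.03670 (2023).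

\bibitem{Finch} Finch, \emph{Mathematical Constants}, \S5.9.

\bibitem{GB} Glasser and Boersma, J. Phys. A \textbf{33} (2000) 5017.

\bibitem{Griffin} Griffin, J. Phys. A \textbf{23} (1990).

\bibitem{Lawler} Lawler, \emph{Intersections of Random Walks}.

\bibitem{LawlerLimic} Lawler and Limic, \emph{Random Walk}.

\bibitem{Montroll} Montroll, 1956.

\bibitem{Watson} Watson, 1939.

\end{thebibliography}

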